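\title{Definable automorphisms of fields of finite Morley rank}

\begin{abstract}
Let $K$ be an infinite field of characteristic $p>0$ definable in a structure of finite Morley rank, possibly with extra structure. We prove that every definable field automorphism $\sigma$ of $K$ is an integer power of the Frobenius map, which answers a question of Deloro. If $\sigma$ is not such a power, finiteness of the rank bounds the kernels of the additive maps $x\mapsto ax+bx^p+c\sigma(x)$ uniformly. On the other hand, an arithmetic construction over $\overline{\mathbb F}_p$, based on a curve with triangular Newton polygon and on Lang's theorem for its Jacobian, produces such kernels of unbounded size.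
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $K$ be an infinite field definable in a structure $\mathcal M$ of finite Morley rank; the definitions are recalled in Section~\ref{sec:rank}. ``Definable'' always means definable in $\mathcal M$ with parameters, and $\mathcal M$ may induce on $K$ more structure than the field operations define. By Macintyre's theorem $K$ is algebraically closed, and $K$ has no proper infinite definable subfield. Which field automorphisms of $K$ can be definable?

In characteristic $0$ only the identity is: the fixed field of a definable automorphism is definable and contains $\mathbb Q$, so it is $K$. In characteristic $p>0$ the prime field is finite and this argument fails, as it must, since the Frobenius map $\varphi\colon x\mapsto x^p$ and its powers $\varphi^n$, $n\in\mathbb Z$, are definable automorphisms. Deloro~\cite{Deloro} remarks of the definable automorphisms that ``it is not known whether they are all relative powers of the Frobenius map''. The fact that $K$ has no infinite definable \emph{group} of field automorphisms does not decide the matter: it concerns families defined by one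 formula, and $\varphi^{\mathbb Z}$ is already an infinite group each of whose members is definable. We prove that there are no other definable automorphisms.

\begin{theorem}\label{thm:main}
Let $K$ be an infinite field of characteristic $p>0$ definable in a structure of finite Morley rank, and let $\sigma$ be a definable field automorphism of $K$. Then $\sigma=\varphi^n$ for some $n\in\mathbb Z$.
\end{theorem}

To see where the difficulty lies, restrict $\sigma$ to the algebraic closure $\overline{\mathbb F}_p\subseteq K$ of the prime field. Let $\widehat{\mathbb Z}=\varprojlim\mathbb Z/m\mathbb Z=\prod_\ell\mathbb Z_\ell$. This ring is torsion-free, $\widehat{\mathbb Z}/m\widehat{\mathbb Z}=\mathbb Z/m\mathbb Z$, and $m\widehat{\mathbb Z}\cap\mathbb Z=m\mathbb Z$; we say that $m$ \emph{divides} $t\in\widehat{\mathbb Z}$ if $t\in m\widehat{\mathbb Z}$. Every automorphism of $\overline{\mathbb F}_p$ is $\varphi^s$ for a unique $s\in\widehat{\mathbb Z}$, where $\varphi^s(x)=x^{p^N}$ for $x\in\mathbb F_{p^m}$ and any integer $N\ge0$ with $N\equiv s\bmod m$. In particular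
\begin{equation}\label{eq:fix}
\varphi^t\text{ fixes }\mathbb F_{p^m}\text{ pointwise}\iff m\text{ divides }t .
\end{equation}
Write $\sigma|_{\overline{\mathbb F}_p}=\varphi^s$. If $s$ is an integer, then $\sigma\varphi^{-s}$ has an infinite definable fixed field, so $\sigma=\varphi^s$. The question is thus whether $s$ must be an integer. If it is not, fixed fields still give some information: we shall see in Lemma~\ref{lem:fixed} that each $\sigma^i\varphi^j$ with $(i,j)\ne(0,0)$ has a finite fixed field, and by~\eqref{eq:fix} this gives
\begin{equation}\label{eq:star}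
\text{for each }(i,j)\in\mathbb Z^2\setminus\{0\},\text{ only finitely many integers }m\ge1\text{ divide }is+j.\tag{$*$}
\end{equation}
This is not yet a contradiction, because elements $s$ with property~\eqref{eq:star} exist. For each prime $\ell$ choose $s_\ell\in\mathbb Z_\ell\setminus\mathbb Q$ such that $is_\ell+j$ is a unit of $\mathbb Z_\ell$ whenever $(i,j)\neq0$ and $(2\max(|i|,|j|)+1)^2<\ell$; there are fewer than $\ell$ such pairs, and each excludes at most one residue class modulo $\ell$. For $s=(s_\ell)_\ell$ and a fixed $(i,j)\ne0$, the component $is_\ell+j$ is nonzero for all $\ell$ and a unit for almost all $\ell$, so $is+j$ has finitely many divisors. Theorem~\ref{thm:main} asserts, in particular, that $(\overline{\mathbb F}_p,+,\cdot,\varphi^s)$ does not have finite Morley rank for such $s$, and the proof has to find a definable family that shows this.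

The fixed field of $\sigma$ is the kernel of the additive map $x\mapsto\sigma(x)-x$, so we look at kernels of other additive maps built from $x$, $x^p$ and $\sigma(x)$. Two terms give nothing new: if $\tau_1,\tau_2$ are automorphisms and $x,y\ne0$ solve $a\tau_1(x)+c\tau_2(x)=0$ with $(a,c)\neq0$, then $x/y$ is fixed by $\tau_1^{-1}\tau_2$, so the kernel is no larger than a fixed field. The next case is the three-term map
\[
x\longmapsto ax+bx^p+c\,\sigma(x),\qquad (a,b,c)\in K^3\setminus\{0\}.
\]
In Section~\ref{sec:bounded} we show that if $\sigma\notin\varphi^{\mathbb Z}$, then finite Morley rank forces these kernels to be finite of uniformly bounded size. The following theorem, which involves no model theory, contradicts this.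

\begin{theorem}\label{thm:kernels}
Let $s\in\widehat{\mathbb Z}$ satisfy~\eqref{eq:star}. For every $f\ge1$ there are $a,b,c\in\overline{\mathbb F}_p$, not all zero, such that $ax+bx^p+c\,\varphi^s(x)=0$ has at least $p^f$ solutions in $\overline{\mathbb F}_p$.
\end{theorem}

Some hypothesis on $s$ is needed. For an integer $s\ge2$ the equation is a nonzero polynomial equation of degree at most $p^s$, and for an integer $s<0$ it becomes one of degree at most $p^{1-s}$ after raising it to the power $p^{-s}$; in both cases the number of solutions is bounded.

The proof of Theorem~\ref{thm:kernels} occupies Sections~\ref{sec:modules}--\ref{sec:relation}. Section~\ref{sec:modules} reduces it to linear algebra over a finite field, works out the smallest cases, and explains why a certain lattice triangle $\Delta$ governs the problem. Section~\ref{sec:lattice} uses~\eqref{eq:star} and the geometry of numbers to find a plane curve with Newton polygon $\Delta$ through a prescribed point. Sections~\ref{sec:curve} and~\ref{sec:relation} construct a three-term relation in the function field of that curve and specialize it at the point. Section~\ref{sec:consequences}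 collects consequences for endomorphisms, isomorphisms and difference fields.

\section{What finite Morley rank gives}\label{sec:rank}

A structure is \emph{$\aleph_0$-saturated} if every set of formulas in finitely many free variables, with parameters in a finite set, that is finitely satisfiable in the structure is satisfiable in it. Every structure has an $\aleph_0$-saturated elementary extension. In an $\aleph_0$-saturated structure, the Morley rank of a definable set $S$ is defined inductively: $\operatorname{RM}S\ge0$ if $S\neq\emptyset$, and $\operatorname{RM}S\ge n+1$ if $S$ contains infinitely many pairwise disjoint definable subsets of rank $\ge n$. In an arbitrary structure the rank is computed in an $\aleph_0$-saturated elementary extension; it does not depend on the choice. A structure has \emph{finite Morley rank} if its definable sets have finite rank, and this property passes to elementary extensions. The rank is a dimension: it is monotone, invariant under definable bijections, zero exactly on nonempty finite sets, and in a pure algebraically closed field the field itself has rank~$1$.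

We use the following facts about groups and fields definable in a structure of finite Morley rank.
\begin{itemize}
\item If $H\le G$ are definable groups of the same rank, then $H$ has finite index in $G$; otherwise the cosets of $H$ would give $\operatorname{RM}G\ge\operatorname{RM}H+1$.
\item Definable subgroups satisfy the descending chain condition. Hence a definable group $G$ has a smallest definable subgroup of finite index, its \emph{connected component} $G^\circ$; $G$ is \emph{connected} if $G=G^\circ$, and $G^\circ$ is connected.
\item (Macintyre.) An infinite definable field is algebraically closed.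
\end{itemize}
Apart from Macintyre's theorem, the proof of Theorem~\ref{thm:main} uses the rank only through the next lemma.

\begin{lemma}\label{lem:rank}
Let $K$ be an infinite field definable in a structure of finite Morley rank. Then:
\begin{enumerate}
\item[(i)] $K$ has no proper infinite definable subfield;
\item[(ii)] for every infinite definable subgroup $V\le K^+$ there are $c_1,\dots,c_N\in K$ with $K=c_1V+\dots+c_NV$.
\end{enumerate}
\end{lemma}

\begin{proof}
(ii) The group $V^\circ$ is infinite and connected, and so is $cV^\circ$ for $c\in K^\times$. A sum $W_1+W_2$ of connected definable subgroups of $K^+$ is connected: a definable subgroup of finite index in $W_1+W_2$ meets each $W_i$ in a definable subgroup of finite index, so it contains both. Among the groups $c_1V^\circ+\dots+c_NV^\circ$ with $N\ge1$ and $c_i\in K^\times$, choose one, $W$, of maximal rank; here finiteness of the rank is used. For $c\in K^\times$ the group $W+cV^\circ$ is connected, contains $W$ and has the same rank, so it equals $W$. Thus $cV^\circ\subseteq W$ for all $c\in K$, and therefore $cW\subseteq W$ for all $c\in K$. So $W$ is a nonzero ideal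 of the field $K$, and $K=W\subseteq c_1V+\dots+c_NV$.

(i) This is the standard fact that infinite definable fields have no proper definable extensions. It follows from (ii): an infinite definable subfield $K_0$ is algebraically closed by Macintyre's theorem, and $K$ has finite dimension over $K_0$ by (ii) with $V=K_0$.
\end{proof}

We shall prove Theorem~\ref{thm:main} in the following axiomatic form.

\begin{theorem}\label{thm:axiomatic}
Let $K$ be an algebraically closed field of characteristic $p>0$ definable in an $\aleph_0$-saturated structure and satisfying conditions \textup{(i)} and \textup{(ii)} of Lemma~\ref{lem:rank}. Then every nonzero definable ring endomorphism of $K$ is $\varphi^n$ for some $n\in\mathbb Z$.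
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:axiomatic}]
Let $\mathcal M^*$ be an $\aleph_0$-saturated elementary extension of the ambient structure. The formulas defining $K$ and $\sigma$ define in $\mathcal M^*$ an infinite field $K^*\supseteq K$ of characteristic $p$ and an automorphism $\sigma^*$ of $K^*$ extending $\sigma$. Since $\mathcal M^*$ has finite Morley rank, $K^*$ is algebraically closed and satisfies (i) and (ii). So $\sigma^*=\varphi^n$ for some $n$, and $\sigma=\varphi^n$ by restriction.
\end{proof}

\section{Bounded kernels}\label{sec:bounded}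

In this section $K$ is as in Theorem~\ref{thm:axiomatic}, and $\sigma$ is a definable automorphism of $K$ with $\sigma\notin\varphi^{\mathbb Z}$. Write $\sigma|_{\overline{\mathbb F}_p}=\varphi^s$ with $s\in\widehat{\mathbb Z}$. Note that $\sigma$ commutes with $\varphi$.

\begin{lemma}\label{lem:fixed}
For $(i,j)\in\mathbb Z^2\setminus\{0\}$ we have $\sigma^i\varphi^j\ne\mathrm{id}$, and the fixed field of $\sigma^i\varphi^j$ is finite. Consequently $s$ satisfies~\eqref{eq:star}.
\end{lemma}

\begin{proof}
By (i), a definable automorphism with an infinite fixed field is the identity. Suppose $\sigma^i\varphi^j=\mathrm{id}$ with $(i,j)\ne0$. Restricting to $\overline{\mathbb F}_p$ gives $is+j=0$ in $\widehat{\mathbb Z}$, so $i\neq0$ and $j\in i\widehat{\mathbb Z}\cap\mathbb Z=i\mathbb Z$. Write $j=ij'$. Then $i(s+j')=0$, and $s=-j'$ because $\widehat{\mathbb Z}$ is torsion-free. So $\sigma\varphi^{j'}$ fixes the infinite field $\overline{\mathbb F}_p$ pointwise, whence $\sigma=\varphi^{-j'}$, contrary to our assumption. This proves the first two claims. By~\eqref{eq:fix}, $m$ divides $is+j$ if and only if $\mathbb F_{p^m}$ lies in the fixed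 field of $\sigma^i\varphi^j$, and a finite field contains $\mathbb F_{p^m}$ for finitely many $m$ only.
\end{proof}

Next we show that $x,\sigma(x),\sigma^2(x),\dots$ satisfy no polynomial identity. Dedekind's lemma says that distinct automorphisms of a field $L$ are linearly independent over $L$ as functions $L\to L$. Polynomial relations do exist in characteristic $p$, such as $\varphi(x)=x^p$, but an argument of Artin shows that all of them involve $p$-th powers. Call a polynomial \emph{reduced} if it has degree $<p$ in each variable.

\begin{lemma}\label{lem:artin}
Let $\tau_1,\dots,\tau_n$ be distinct automorphisms of a field $L$ of characteristic $p$, and put $\tau(x)=(\tau_1(x),\dots,\tau_n(x))$. No nonzero reduced polynomial $R\in L[Z_1,\dots,Z_n]$ vanishes at all the points $\tau(x)$, $x\in L$.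
\end{lemma}

\begin{proof}
Let $R$ be a counterexample of minimal total degree $d$, with top homogeneous part $R_d$. A nonzero constant does not vanish, so $d\ge1$. For $y\in L$ the polynomial $R(Z+\tau(y))-R(Z)$ is reduced, has degree $<d$, and vanishes at every $\tau(x)$ because $\tau(x)+\tau(y)=\tau(x+y)$. By minimality it is zero. Its homogeneous part of degree $d-1$ is $\sum_i\tau_i(y)\,\partial R_d/\partial Z_i$. The coefficient of each monomial in this sum is an $L$-linear combination of the $\tau_i(y)$ that vanishes for all $y$, so Dedekind's lemma gives $\partial R_d/\partial Z_i=0$ for all $i$. A reduced polynomial with vanishing partial derivatives is constant, since no exponent in $\{1,\dots,p-1\}$ is zero in $L$. This contradicts $d\geq1$.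
\end{proof}

\begin{lemma}\label{lem:independent}
If $0\ne Q\in K[Y_0,\dots,Y_N]$, then $Q(x,\sigma(x),\dots,\sigma^N(x))\ne0$ for some $x\in K$.
\end{lemma}

\begin{proof}
For an exponent $e=\sum_le^{(l)}p^l$ written in base $p$ we have $\sigma^i(x)^e=\prod_l(\varphi^l\sigma^i(x))^{e^{(l)}}$. Replace $Y_i^e$ by $\prod_lZ_{i,l}^{e^{(l)}}$. Distinct monomials in the $Y_i$ go to distinct reduced monomials in the $Z_{i,l}$, so $Q$ becomes a nonzero reduced polynomial $R$, and $Q(x,\dots,\sigma^N(x))$ is the value of $R$ at $Z_{i,l}=\varphi^l\sigma^i(x)$. The automorphisms $\varphi^l\sigma^i$ are pairwise distinct by Lemma~\ref{lem:fixed}, so Lemma~\ref{lem:artin} applies.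
\end{proof}

If the ambient structure is the pure field, this already finishes the proof: by quantifier elimination the graph of $\sigma$ is a constructible subset of $K^2$, it has dimension $1$, and so it lies on a curve $Q(Y_0,Y_1)=0$, contradicting Lemma~\ref{lem:independent}. In general the graph of $\sigma$ need not be constructible. What remains true is that $\sigma$ cannot agree with a polynomial map on an infinite definable subgroup, because condition (ii) spreads such a subgroup over all of $K$ with finitely many parameters.

\begin{proposition}\label{prop:bounded}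
There is an integer $d_0$ such that for all $(a,b,c)\in K^3\setminus\{0\}$ the group $\{x\in K:ax+bx^p+c\sigma(x)=0\}$ has at most $d_0$ elements.
\end{proposition}

\begin{proof}
We first show that each such group $V$ is finite. If $c=0$, it consists of roots of a nonzero polynomial. Let $c\ne0$ and suppose that $V$ is infinite. By (ii), $K=c_1V+\dots+c_NV$ for some $c_i\in K$. On $V$ we have $\sigma(v)=\lambda(v)$ with $\lambda(X)=-c^{-1}(aX+bX^p)$. Define polynomials $\lambda_0=X$ and $\lambda_{m+1}=\lambda_m^\sigma(\lambda(X))$, where $\lambda_m^\sigma$ is obtained from $\lambda_m$ by applying $\sigma$ to the coefficients. Then $\sigma^m(v)=\lambda_m(v)$ for $v\in V$, by induction: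
\[
\sigma^{m+1}(v)=\sigma(\lambda_m(v))=\lambda_m^\sigma(\sigma(v))=\lambda_m^\sigma(\lambda(v)).
\]
(We do not need $V$ to be stable under $\sigma$.) Put $f_m=\sum_{i=1}^N\sigma^m(c_i)\lambda_m(X_i)\in K[X_1,\dots,X_N]$ for $0\le m\le N$. These $N+1$ polynomials lie in a field of transcendence degree $N$ over $K$, so $Q(f_0,\dots,f_N)=0$ for some nonzero $Q\in K[Y_0,\dots,Y_N]$. Every $x\in K$ has the form $\sum_ic_iv_i$ with $v_i\in V$, and then $\sigma^m(x)=f_m(v_1,\dots,v_N)$. Hence $Q(x,\sigma(x),\dots,\sigma^N(x))=0$ for all $x\in K$, contradicting Lemma~\ref{lem:independent}.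

For the uniform bound, consider the formulas ``$(a,b,c)\in K^3\setminus\{0\}$, and the kernel has at least $d$ elements'' for $d\ge1$. They involve only the finitely many parameters that define $K$ and $\sigma$. If the sizes of the kernels were unbounded, these formulas would be finitely satisfiable, and $\aleph_0$-saturation would give a triple with infinite kernel.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:axiomatic} from Theorem~\ref{thm:kernels}]
A nonzero ring endomorphism $\sigma$ of a field sends $1$ to $1$ and is injective. If it is definable, its image is an infinite definable subfield, so $\sigma$ is an automorphism by (i). Suppose $\sigma\notin\varphi^{\mathbb Z}$. By Lemma~\ref{lem:fixed}, $\sigma|_{\overline{\mathbb F}_p}=\varphi^s$ with $s$ satisfying~\eqref{eq:star}. Choose $f$ with $p^f>d_0$. Theorem~\ref{thm:kernels} gives a nonzero triple $(a,b,c)$ in $\overline{\mathbb F}_p\subseteq K$ for which $ax+bx^p+c\sigma(x)=0$ has more than $d_0$ solutions in $K$. This contradicts Proposition~\ref{prop:bounded}.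
\end{proof}

\section{Frobenius modules and the smallest cases}\label{sec:modules}

We turn to Theorem~\ref{thm:kernels}. All tensor products are over $\mathbb F_p$. If $\xi$ is a nonzero element of a finite field and $t\in\widehat{\mathbb Z}$, then $\xi^t$ means $\xi^N$ for any integer $N$ congruent to $t$ modulo the order of $\xi$.

If $a,b,c$ lie in $k=\mathbb F_{p^\ell}$, the set of solutions is stable under $\varphi^\ell$, so it is a module over $\mathbb F_p[T]$ with $T$ acting as $\varphi^\ell$. To get $p^f$ solutions it is enough to find one nonzero solution that is annihilated by an irreducible polynomial of degree $f$. On such elements $\varphi^\ell$ behaves like a root $\xi$ of this polynomial, and if $s=s_0+\ell s'$, then $\varphi^s=\varphi^{s_0}(\varphi^\ell)^{s'}$ behaves like $\xi^{s'}\varphi^{s_0}$. The profinite exponent is thereby replaced by a scalar and a small integer exponent. The next lemma makes this precise. Its proof uses Lang's theorem: \emph{if $H$ is a connected algebraic group over $\mathbb F_p$ with Frobenius endomorphism $\mathrm{Fr}$, then $h\mapsto h^{-1}\mathrm{Fr}(h)$ is surjective on $H(\overline{\mathbb F}_p)$.}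

\begin{lemma}\label{lem:transfer}
Let $\ell\ge1$, $k=\mathbb F_{p^\ell}\subset\overline{\mathbb F}_p$, and $s=s_0+\ell s'$ with $s_0\ge0$ an integer and $s'\in\widehat{\mathbb Z}$. Let $A'$ be a finite field of characteristic $p$, let $\xi\in A'^\times$ have degree $f$ over $\mathbb F_p$, and put $\eta=\xi^{s'}$. Let $M$ be a finite $(k\otimes A')$-module and $F\colon M\to M$ an $A'$-linear map such that $F(\alpha m)=\alpha^pF(m)$ for $\alpha\in k$, and $F^\ell$ is multiplication by $\xi$. If $a,b,c\in k$ and $0\ne w\in M$ satisfy
\begin{equation}\label{eq:module-relation}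
aw+bF(w)+c\,\eta F^{s_0}(w)=0,
\end{equation}
then $ax+bx^p+c\varphi^s(x)=0$ has at least $p^f$ solutions in $\overline{\mathbb F}_p$.
\end{lemma}

The fields $k$ and $A'$ act on $M$ through different tensor factors: $a,b,c$ act through the first, $\xi$ and $\eta$ through the second.

\begin{proof}
\emph{There is a $k$-linear map $\theta\colon M\to\overline{\mathbb F}_p$ with $\theta(F(m))=\theta(m)^p$ for all $m$, and $\theta(w)\ne0$.} Choose a $k$-basis $m_1,\dots,m_q$ of $M$ and write $F(m_j)=\sum_i\alpha_{ij}m_i$. The map $F$ is bijective because $F^\ell$ is, and $F(\sum_jc_jm_j)=\sum_jc_j^pF(m_j)$; so the $F(m_j)$ span $M$ over $k$, and $\alpha=(\alpha_{ij})\in GL_q(k)$. Lang's theorem for $GL_q$ gives $\beta\in GL_q(\overline{\mathbb F}_p)$ with $\beta^{(p)}=\beta\alpha$, where $\beta^{(p)}$ has the $p$-th powers of the entries of $\beta$ as entries. Thus each row $y$ of $\beta$ satisfies $y_j^p=\sum_iy_i\alpha_{ij}$, and the $k$-linear map $\theta$ with $\theta(m_j)=y_j$ satisfies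
\[
\theta\Bigl(F\Bigl(\sum_jc_jm_j\Bigr)\Bigr)=\sum_jc_j^p\sum_iy_i\alpha_{ij}=\sum_jc_j^py_j^p=\theta\Bigl(\sum_jc_jm_j\Bigr)^p .
\]
Since $\beta$ is invertible and $w\ne0$, some row gives $\theta(w)\ne0$.

\emph{The element $x=\theta(w)$ is a solution.} Say $x\in\mathbb F_{p^n}$, and let $r$ be the order of $\xi$. Choose an integer $N\ge0$ with $N\equiv s'\bmod nr$. Then $s_0+\ell N\equiv s\bmod n$ and $\xi^N=\eta$, so
\[
\varphi^s(x)=\varphi^{s_0+\ell N}(\theta(w))=\theta(F^{\ell N}F^{s_0}w)=\theta(\eta F^{s_0}w).
\]
Applying the $k$-linear map $\theta$ to~\eqref{eq:module-relation} gives $ax+bx^p+c\varphi^s(x)=0$.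

\emph{Counting.} The map $y\mapsto ay+by^p+c\varphi^s(y)$ is additive and commutes with $\varphi^\ell$, which fixes $a,b,c$. So its kernel contains $h(\varphi^\ell)x$ for all $h\in\mathbb F_p[T]$. We have $h(\varphi^\ell)x=\theta(h(F^\ell)w)=\theta(h(\xi)w)$, so the minimal polynomial $\mu$ of $\xi$ over $\mathbb F_p$ annihilates $x$. As $\mu$ is irreducible and $x\ne0$, the annihilator of $x$ in $\mathbb F_p[T]$ is $(\mu)$, and $\mathbb F_p[\varphi^\ell]x\cong\mathbb F_p[T]/(\mu)$ has $p^f$ elements.
\end{proof}

\begin{example}[$\ell=1$]\label{ex:line}
Take $k=\mathbb F_p$, $s_0=0$, $M=A'=\mathbb F_p(\xi)$, and let $F$ be multiplication by $\xi$. Relation~\eqref{eq:module-relation} says that $a+b\xi+c\xi^s=0$: the point $(\xi,\xi^s)$ lies on a line defined over $\mathbb F_p$. For instance let $p=2$, $\xi^3+\xi+1=0$ and $s\equiv3\bmod7$. The polynomial $x^8+x^2+x$ has derivative $1$, hence $8$ distinct roots. They are killed by $\varphi^3+\varphi+1$, hence by $\varphi^7-1$ since $T^3+T+1$ divides $T^7-1$ in $\mathbb F_2[T]$. So they lie in $\mathbb F_{2^7}$, where $\varphi^s=\varphi^3$, and they are $8$ solutions of $x+x^2+\varphi^s(x)=0$.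 In general $1,\xi,\xi^s$ are three vectors in a space of dimension $f$ over $\mathbb F_p$; they are dependent if $f\le2$, but for $f\ge3$ the dimension count does not force this.
\end{example}

To gain room we let $\ell$ grow. The computation that follows is not used in the proof, but it explains the choices made there. Let $\ell$ be an odd prime, $2\le s_0\le\ell-1$, $A=\mathbb F_p(\xi)$, $M=k\otimes A$, let $\tau(\alpha\otimes a')=\alpha^p\otimes a'$, and let $F=\delta\tau$ with $\delta\,\tau(\delta)\cdots\tau^{\ell-1}(\delta)=\xi$. Such a $\delta$ exists: if $\ell\nmid f$, then $M$ is a field and the norm $M^\times\to A^\times$ is onto; if $\ell\mid f$, then $M\cong A^\ell$ with $\tau$ permuting the factors cyclically, and $\delta=(\xi,1,\dots,1)$ works. The operator $\Theta=a+bF+c\eta F^{s_0}$ is $A$-linear on a space of dimension $\ell$, and~\eqref{eq:module-relation} has a solution $w\neq0$ exactly when $\det\Theta=0$.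

Extend scalars from $A$ to $\overline{\mathbb F}_p$. Then $M$ becomes a sum of $\ell$ lines, with $\alpha\in k$ acting on the $i$-th line by $\alpha_i=\varphi^{-i}(\alpha)$, and $F$ maps the $i$-th line to the $(i+1)$-st because $F\alpha=\alpha^pF$. Take $e_0\neq0$ in the $0$-th line and $e_i=F^ie_0$, so that $e_{i+\ell}=\xi e_i$ and
\[
\Theta e_i=a_ie_i+b_{i+1}e_{i+1}+c_{i+s_0}\eta\,e_{i+s_0}.
\]
A term in the expansion of $\det\Theta$ chooses in each column a shift by $0$, $1$ or $s_0$. Suppose it chooses the shift $s_0$ in $v_1$ columns and the shift $1$ in $v_2$ columns, so that $(v_1,v_2)$ lies in the triangle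
\[
T=\{(v_1,v_2)\in\mathbb R^2:v_1,v_2\ge0,\ v_1+v_2\le\ell\}.
\]
The chosen rows form a permutation, so the total shift $s_0v_1+v_2$ equals $\ell m_1$, where $m_1$ is the number of columns in which the index passes $\ell-1$. The term is then a multiple of $\xi^{m_1}\eta^{m_2}$ with $m_2=v_1$, and $(v_1,v_2)=L(m_1,m_2)$ for the linear map
\begin{equation}\label{eq:L}
L(m_1,m_2)=(m_2,\ \ell m_1-s_0m_2).
\end{equation}
Since $L$ sends $(0,0),(1,0),(s_0,\ell)$ to $(0,0),(0,\ell),(\ell,0)$, the preimage of $T$ is
\begin{equation}\label{eq:Delta}
\Delta=\operatorname{conv}\{(0,0),(1,0),(s_0,\ell)\};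
\end{equation}
see Figure~\ref{fig:triangles}. So $\det\Theta$ is the value at $(\xi,\eta)$ of a polynomial in $X,Y$ with exponents in $\Delta$, whose coefficients depend on $a,b,c$ only; at the three vertices they are the norms of $a$, $b$, $c$ from $k$ to $\mathbb F_p$. The line of Example~\ref{ex:line} has been replaced by a curve with many more coefficients.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.62]
\foreach \x in {0,1,2} \foreach \y in {0,...,5} \fill[gray] (\x,\y) circle (1.2pt);
\draw[thick] (0,0)--(1,0)--(2,5)--cycle;
\foreach \x/\y in {0/0,1/0,2/5,1/1,1/2} \fill (\x,\y) circle (3pt);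
\node at (1,-0.8) {$\Delta$};
\draw[->] (3.2,2.5)--(5.2,2.5) node[midway,above] {$L$};
\foreach \x in {0,...,5} \foreach \y in {0,...,5} \fill[gray] (\x+6.5,\y) circle (1.2pt);
\draw[thick] (6.5,0)--(11.5,0)--(6.5,5)--cycle;
\foreach \x/\y in {0/0,0/5,5/0,1/3,2/1} \fill (\x+6.5,\y) circle (3pt);
\node at (9,-0.8) {$T$};
\end{tikzpicture}
\caption{The case $\ell=5$, $s_0=2$. The map $L(m_1,m_2)=(m_2,5m_1-2m_2)$ sends the thin triangle $\Delta$ with vertices $(0,0),(1,0),(2,5)$ onto the triangle $T$ with legs of length $5$, and the points of $\mathbb Z^2$ in $\Delta$ to the points of $T$ with $2v_1+v_2\equiv0\bmod5$ (large dots).}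
\label{fig:triangles}
\end{figure}

\begin{example}[$\ell=3$, $s_0=2$]\label{ex:cubic}
Here $\Delta$ has the single interior lattice point $(1,1)$, and with $\mathrm N$ and $\operatorname{Tr}$ the norm and trace from $\mathbb F_{p^3}$ to $\mathbb F_p$,
\[
\det\begin{pmatrix}a_0&c_0\xi\eta&b_0\xi\\ b_1&a_1&c_1\xi\eta\\ c_2\eta&b_2&a_2\end{pmatrix}
=\mathrm N(a)+\mathrm N(b)\,\xi+\mathrm N(c)\,\xi^2\eta^3-\operatorname{Tr}(ab^pc^{p^2})\,\xi\eta ,
\]
the last coefficient being $a_0b_2c_1+a_1b_0c_2+a_2b_1c_0$. Suppose that $(\xi,\eta)$ is a zero of $G=1+X+X^2Y^3+gXY$ with $g\in\mathbb F_p$. Taking $b=c=1$, it suffices to find $a\in\mathbb F_{p^3}$ of norm $1$ and trace $-g$. For $p=2$ this is possible: all nonzero elements of $\mathbb F_8$ have norm $1$, the roots of $T^3+T+1$ have trace $0$, and those of $T^3+T^2+1$ have trace $1$. For instance, if $\xi^3=\xi+1$ and $s\equiv5\bmod21$, then $s'\equiv1\bmod 7$, $\eta=\xi$, and $1+\xi+\xi^5+\xi^2=0$; so $ax+x^2+\varphi^s(x)=0$ has at least $8$ solutions when $a^3+a^2+1=0$. For general $p$ we are asking for an $\mathbb F_p$-point on the cubic curve $\mathrm N(a)=z^3$ in the projective plane $\operatorname{Tr}(a)+gz=0$.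
\end{example}

The example shows the two tasks. First, find $\ell$ and a polynomial $G$ over $\mathbb F_p$ with Newton polygon $\Delta$ that vanishes at $(\xi,\eta)$. Second, produce $a,b,c$ from $G$. The second task is an existence problem for rational points, and for large $\ell$ we solve it on the Jacobian of the curve $G=0$, by building the module of Lemma~\ref{lem:transfer} for the generic point $(X,Y)$ of the curve in place of $(\xi,\eta)$.

\section{A curve through a prescribed point}\label{sec:lattice}

The triangle $\Delta$ is thin, and its lattice points are easier to see after applying $L$. For $s\in\widehat{\mathbb Z}$ and $m\ge1$ let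
\[
\Lambda_m=\{v\in\mathbb Z^2:m\text{ divides }v_1s+v_2\}.
\]
This is the kernel of a surjection $\mathbb Z^2\to\mathbb Z/m\mathbb Z$, hence a lattice of covolume $m$. Condition~\eqref{eq:star} says that each nonzero vector lies in finitely many $\Lambda_m$. It is used in the proof of Theorem~\ref{thm:kernels} only through the next lemma. (For an integer $s$, the vector $(1,-s)$ lies in every $\Lambda_m$.)

\begin{lemma}\label{lem:covering}
Let $s$ satisfy~\eqref{eq:star} and let $r\ge1$. For all sufficiently large primes $\ell$, we have $s\not\equiv0,1\bmod\ell$, and every translate of $\Lambda_{\ell r}$ meets the interior of $T$.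
\end{lemma}

\begin{proof}
The first condition says that $(1,0)$ and $(1,-1)$ are not in $\Lambda_\ell$, which holds for large $\ell$ by~\eqref{eq:star}. Let $u$ be a shortest nonzero vector of $\Lambda_{\ell r}$ and $\lambda=|u|$. There are finitely many integer vectors of bounded length, and each nonzero one lies in finitely many $\Lambda_m$, so $\lambda\to\infty$ as $\ell\to\infty$. Being shortest, $u$ is part of a basis of $\Lambda_{\ell r}$. So the lattice lies on lines parallel to $u$ at spacing $\ell r/\lambda$, and it meets each of them in a translate of $\mathbb Zu$. Every point of the plane is therefore within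
\[
\rho=\frac{\ell r}{2\lambda}+\frac\lambda2
\]
of $\Lambda_{\ell r}$, and of each of its translates. By Minkowski's convex body theorem, a closed disc about $0$ of area $4\ell r$ contains a nonzero lattice point, so $\lambda\le2\sqrt{\ell r/\pi}$. Hence
\[
\frac\rho\ell\le\frac r{2\lambda}+\sqrt{\frac r{\pi\ell}}\longrightarrow0\qquad(\ell\to\infty).
\]
The triangle $T$ has inradius $(1-1/\sqrt2)\ell>\ell/4$, so its interior contains a closed disc of radius $\ell/4$. Once $\rho<\ell/4$, every translate of $\Lambda_{\ell r}$ meets this disc.
\end{proof}

\begin{proposition}\label{prop:G}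
Let $s$ satisfy~\eqref{eq:star}, let $A=\mathbb F_{p^f}$, and let $\xi$ generate $A^\times$. There are a prime $\ell$, a decomposition $s=s_0+\ell s'$ with $2\le s_0\le\ell-1$ and $s'\in\widehat{\mathbb Z}$, and a polynomial
\begin{equation}\label{eq:G}
G=1+X+X^{s_0}Y^\ell+\sum_{m\in\mathbb Z^2\cap\operatorname{int}\Delta}g_mX^{m_1}Y^{m_2}\in\mathbb F_p[X,Y]
\end{equation}
with $G(\xi,\eta)=0$, where $\eta=\xi^{s'}$ and $\Delta$ is given by~\eqref{eq:Delta}.
\end{proposition}

\begin{proof}
Put $r=p^f-1$, take $\ell$ as in Lemma~\ref{lem:covering}, and let $s_0\in\{2,\dots,\ell-1\}$ be the residue of $s$ modulo $\ell$. If $v=L(m)$ with $m\in\mathbb Z^2$ and $L$ as in~\eqref{eq:L}, then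
\[
v_1s+v_2=m_2s+\ell m_1-s_0m_2=\ell(m_1+m_2s').
\]
So $L(\mathbb Z^2)\subseteq\Lambda_\ell$, with equality because $|\det L|=\ell$ is the index of $\Lambda_\ell$. Since $\widehat{\mathbb Z}$ is torsion-free, $L(m)\in\Lambda_{\ell r}$ if and only if $r$ divides $m_1+m_2s'$, that is, if and only if $\xi^{m_1}\eta^{m_2}=1$. Thus the homomorphism $\mathbb Z^2\to A^\times$, $m\mapsto\xi^{m_1}\eta^{m_2}$, which is onto because $\xi$ generates $A^\times$, has as fibers the preimages under $L$ of the cosets of $\Lambda_{\ell r}$ in $\Lambda_\ell$. Each coset meets the interior of $T=L(\Delta)$, so every element of $A^\times$ is $\xi^{m_1}\eta^{m_2}$ for some lattice point $m$ in the interior of $\Delta$. If $1+\xi+\xi^{s_0}\eta^\ell=0$, take all $g_m=0$. Otherwise choose an interior $m$ with $\xi^{m_1}\eta^{m_2}=-(1+\xi+\xi^{s_0}\eta^\ell)$, and take $g_m=1$ and the other coefficients $0$.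
\end{proof}

\section{The curve and its boundary points}\label{sec:curve}

In this section and the next, $\ell$ is a prime, $2\le s_0\le\ell-1$, and $G$ is any polynomial of the form~\eqref{eq:G}. The \emph{Newton polygon} of a nonzero Laurent polynomial in $X,Y$ is the convex hull of the exponents of its monomials; that of $G$ is $\Delta$. The edge vectors $(1,0)$, $(s_0-1,\ell)$, $(s_0,\ell)$ of $\Delta$ are primitive, because $\ell$ is prime and $1\le s_0-1<s_0<\ell$. So \emph{the only lattice points on the boundary of $\Delta$ are its vertices}. This is the reason for requiring $\ell$ prime and $s\not\equiv0,1\bmod\ell$, and both lemmas on $G$ below rest on it.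

\begin{lemma}\label{lem:irreducible}
$G$ is irreducible in $\overline{\mathbb F}_p[X^{\pm1},Y^{\pm1}]$.
\end{lemma}

\begin{proof}
The units of this ring are the monomials with nonzero coefficient, so $G$ is not a unit. Let $G=G_1G_2$, with Newton polygons $N_1,N_2$. By Ostrowski's theorem the Newton polygon of a product is the Minkowski sum of those of the factors, so $\Delta=N_1+N_2$. Write each vertex $q_i$ of $\Delta$ ($i=0,1,2$) as $q_i=a_i+b_i$ with $a_i\in N_1$, $b_i\in N_2$. Since $q_i$ is an extreme point of $\Delta$, the points $a_i$ and $b_i$ are extreme points of $N_1$ and $N_2$, hence lattice points. For $i\ne j$, the lattice points $a_i+b_j$ and $a_j+b_i$ lie in $\Delta$, and their midpoint is the midpoint of the edge $[q_i,q_j]$. So both lie on this edge, and $a_i+b_j\in\{q_i,q_j\}$; that is, $b_i=b_j$ or $a_i=a_j$. Of the three pairs $\{i,j\}$, two fall in the same case, and two pairs cover all three indices. So, after exchanging $G_1$ and $G_2$ if necessary, $a_0=a_1=a_2=a$. Then $N_2$ contains the points $q_i-a$, hence $\Delta-a$, and each $y\in N_1$ satisfies $\Delta+(y-a)\subseteq\Delta$, which forces $y=a$ as $\Delta$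 is bounded. Thus $G_1$ is a monomial.
\end{proof}

Let $B=\mathbb F_p[X^{\pm1},Y^{\pm1}]/(G)$, let $E$ be its fraction field, a function field in one variable, and let $C$ be the smooth projective curve over $\mathbb F_p$ with function field $E$. By Lemma~\ref{lem:irreducible}, $\overline{\mathbb F}_p\otimes B$ is a domain. So $C$ is geometrically integral, $L\otimes E$ is a field for every algebraic extension $L$ of $\mathbb F_p$, namely the function field $E_L$ of $C_L$, and $L$ is algebraically closed in $E_L$.

We recall the vocabulary. A \emph{place} $P$ of $E_L$ is given by a valuation ring $O_P$ with $L\subset O_P\subsetneq E_L$; it is a discrete valuation ring, with normalized valuation $\operatorname{ord}_P$, and $\deg P$ is the degree of its residue field over $L$. A discrete valuation ring is a maximal proper subring of its fraction field, and a Noetherian local domain whose maximal ideal is principal and nonzero is a discrete valuation ring. For $h\in E_L^\times$ the divisor $\operatorname{div}(h)=\sum_P\operatorname{ord}_P(h)P$ has degree $0$, and it is $0$ only for $h\in L^\times$. For a divisor $D$, the $L$-vector space $\mathcal L(D)=\{h:\operatorname{div}(h)+D\ge0\}\cup\{0\}$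 is zero if $\deg D<0$, is nonzero if $\deg D$ is at least the genus, and satisfies $\dim\mathcal L(D+P)\le\dim\mathcal L(D)+\deg P$.

\begin{lemma}\label{lem:boundary}
There are three distinct places $P_0,P_1,P_2$ of $E$ of degree $1$ such that
\begin{equation}\label{eq:divisors}
\operatorname{div}(X)=\ell P_1-\ell P_2,\qquad\operatorname{div}(Y)=P_0-s_0P_1+(s_0-1)P_2 .
\end{equation}
\end{lemma}

\begin{proof}
The primitive inner normals of the edges $[(0,0),(1,0)]$, $[(0,0),(s_0,\ell)]$ and $[(1,0),(s_0,\ell)]$ of $\Delta$ are
\[
\nu_0=(0,1),\qquad\nu_1=(\ell,-s_0),\qquad\nu_2=(-\ell,s_0-1).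
\]
For a place $P$ put $\nu(P)=(\operatorname{ord}_PX,\operatorname{ord}_PY)$, so that $X^{m_1}Y^{m_2}$ has order $\langle\nu(P),m\rangle$ at $P$. We show that for each $i$ there is exactly one place $P_i$ with $\nu(P_i)\in\mathbb Z_{>0}\,\nu_i$, that it has degree $1$ and $\nu(P_i)=\nu_i$, and that $\nu(P)=0$ for all other places. Reading off the coordinates of the $\nu_i$ then gives~\eqref{eq:divisors}.

Let $\nu(P)\ne0$. The terms of $G$ sum to zero in $E$, so the minimal order among them is attained at least twice. The linear form $\langle\nu(P),\cdot\rangle$ attains its minimum on $\Delta$ along a vertex or an edge, and the first case is now excluded. So $\nu(P)=\gamma\nu_i$ for some $i$ and some integer $\gamma\ge1$.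

Fix $i$. Let the edge with normal $\nu_i$ be $[q,q+u]$, and choose $w\in\mathbb Z^2$ with $\langle\nu_i,w\rangle=1$. The primitive vector $u$ generates the kernel of $\langle\nu_i,\cdot\rangle$ on $\mathbb Z^2$, so $u,w$ is a basis of $\mathbb Z^2$. Let $U,W$ be the Laurent monomials with exponents $u,w$. The monomial with exponent $m-q$ has degree $\langle\nu_i,m-q\rangle$ in $W$; for $m\in\Delta\cap\mathbb Z^2$ this is $0$ at the two endpoints of the edge and positive otherwise. Dividing $G$ by the monomial with exponent $q$ therefore gives
\[
G_i=1+U+WH,\qquad H\in R:=\mathbb F_p[U^{\pm1},W].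
\]
The ring $R$ is factorial, $R[W^{-1}]$ is the Laurent ring, and $G_i$ is not divisible by the prime $W$; so $G_iR[W^{-1}]\cap R=G_iR$, and $B_i=R/(G_i)$ is a subring of $B$ with fraction field $E$. We have $B_i/(W)=\mathbb F_p[U^{\pm1}]/(1+U)=\mathbb F_p$. So $(W)$ is a nonzero maximal ideal of $B_i$, and the localization of $B_i$ at it is a discrete valuation ring with uniformizer $W$ and residue field $\mathbb F_p$. It defines a place $P_i$ of degree $1$ with $\operatorname{ord}U=0$ and $\operatorname{ord}W=1$, which means $\nu(P_i)=\nu_i$. Conversely, if $\nu(P)=\gamma\nu_i$ with $\gamma\ge1$, then $\operatorname{ord}_PU=0$ and $\operatorname{ord}_PW=\gamma>0$. So $B_i\subseteq O_P$, and the elements of $B_i$ of positive order form a proper ideal containing $W$, which must be $(W)$. Hence $O_{P_i}\subseteq O_P$, and $P=P_i$ by maximality.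
\end{proof}

Let $k=\mathbb F_{p^\ell}$ and let $\tau$ be the automorphism $\alpha\otimes h\mapsto\alpha^p\otimes h$ of $E_k=k\otimes E$. It has order $\ell=[E_k:E]$, so its fixed field is $E$. It acts on places by $O_{\tau Q}=\tau(O_Q)$, that is, $\operatorname{ord}_{\tau Q}(\tau h)=\operatorname{ord}_Q(h)$, and on divisors by linearity, so that $\operatorname{div}(\tau h)=\tau\operatorname{div}(h)$. Every place $Q$ of $E_k$ lies above the place $P$ of $E$ with $O_P=O_Q\cap E$, and $\tau$ permutes the places above $P$.

\begin{lemma}\label{lem:constants}
Let $P$ be a place of $E$ with uniformizer $\varpi$ and residue field $A'$, and let $O=k\otimes O_P\subset E_k$. The places above $P$ are given by the localizations $O_{\mathfrak m}$ at the maximal ideals $\mathfrak m$ of $O$; $\varpi$ is a uniformizer at each of them; $O$ is the set of functions with nonnegative order at all places above $P$; and $O/\varpi O=k\otimes A'$.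
\end{lemma}

\begin{proof}
The ring $O$ is a domain, free of rank $\ell$ over $O_P$, with fraction field $E_k$, and $O/\varpi O=k\otimes A'$ is a finite product of fields because $k/\mathbb F_p$ is separable. As $O$ is integral over $O_P$, each maximal ideal $\mathfrak m$ of $O$ lies over the maximal ideal of $O_P$, so it contains $\varpi$. The ring $O_{\mathfrak m}/\varpi O_{\mathfrak m}$ is a localization of a product of fields at a maximal ideal, hence a field. So $O_{\mathfrak m}$ is a discrete valuation ring with uniformizer $\varpi$, and it defines a place above $P$. Conversely, if $Q$ lies above $P$, then $O\subseteq O_Q$, the elements of $O$ of positive order at $Q$ form a prime ideal containing $\varpi$, which is a maximal ideal $\mathfrak m$, and $O_{\mathfrak m}\subseteq O_Q$ forces equality. Finally, a domain is the intersection of its localizations at maximal ideals.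
\end{proof}

For $P=P_i$ the ring $O/\varpi O$ is the field $k$. So there is exactly one place of $E_k$ above $P_i$; it has degree $1$ and is fixed by $\tau$, and we call it $P_i$ again. Since uniformizers remain uniformizers, \eqref{eq:divisors} holds in $E_k$.

\section{The three-term relation}\label{sec:relation}

We want the structure of Lemma~\ref{lem:transfer} on $E_k=k\otimes E$, with $X,Y$ in the roles of $\xi,\eta$: a map $\Phi(h)=\delta\,\tau(h)$ with $\Phi^\ell=X$, and a function $\psi\neq0$ such that $\psi$, $\Phi\psi$, $Y\Phi^{s_0}\psi$ are linearly dependent over the field of constants $k$. Dependence over the constants will come from placing the three functions in a space $\mathcal L(D')$ of dimension at most $2$, so $\Phi$ and $Y\Phi^{s_0}$ should each add at most one simple pole. The condition $\Phi^\ell=X$ says that $\delta$ has norm $X$. In view of $\operatorname{div}(X)=\ell(P_1-P_2)$, the first guess is $\operatorname{div}(\delta)=P_1-P_2$. Then $\Phi$ adds one pole at $P_2$, and so does $Y\Phi^{s_0}$, because $\operatorname{div}(Y)+s_0(P_1-P_2)=P_0-P_2$.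

\begin{example}\label{ex:rational}
Let $\ell=3$, $s_0=2$ and $G=1+X+X^2Y^3-3XY$, the determinant of Example~\ref{ex:cubic} for $a=b=c=1$. Substituting $X=t^3$, $Y=-(1+t)/t^2$ gives $1+t^3-(1+t)^3+3t(1+t)=0$. The degree of $\mathbb F_p(t)$ over $\mathbb F_p(X,Y)$ divides $3$ and is at most $2$, since $Yt^2+t+1=0$; so $E=\mathbb F_p(t)$. The places $P_0,P_1,P_2$ are $t=-1,0,\infty$, in agreement with~\eqref{eq:divisors}. The function $\delta=t$ has divisor $P_1-P_2$ and norm $t^3=X$. With $\psi=1$, the functions $\psi=1$, $\Phi\psi=t$, $Y\Phi^2\psi=-(1+t)$ lie in the plane $\mathcal L(P_2)$, and their sum is $0$.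
\end{example}

A function with divisor $P_1-P_2$ generates the function field, so the first guess works in genus $0$ only. But $\tau$ moves divisors on $C_k$: $\Phi$ maps $\mathcal L(D')$ to $\mathcal L(\tau D'-\operatorname{div}\delta)$. It is therefore enough that $\operatorname{div}(\delta)=\tau D-D+P_1-P_2$ for some divisor $D$, and the term $\tau D-D$ does not contribute to the norm. Such a $D$ exists if the class of $P_2-P_1$ has the form $\varphi(d)-d$, which is what Lang's theorem provides.

We use the Jacobian $J$ of $C$, an abelian variety over $\mathbb F_p$, in particular a connected commutative algebraic group. As $C$ has an $\mathbb F_p$-point, $J(L)$ is the group $\operatorname{Pic}^0(C_L)$ of divisors of degree $0$ modulo principal divisors, for every algebraic extension $L$ of $\mathbb F_p$, compatibly with inclusions of fields and Galois actions. The Frobenius endomorphism of $J$ acts on $J(\overline{\mathbb F}_p)$ as the Galois element $\varphi$, that is, by applying $\varphi$ to the coordinates of the points of a divisor. This agrees with the action of $\tau$, extended to $\overline{\mathbb F}_p\otimes E$ by the same formula: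 if $h$ is regular at $P\in C(\overline{\mathbb F}_p)$, write $h$ as a quotient of polynomials in affine coordinates defined over $\mathbb F_p$ and apply $\varphi$ to get $(\tau h)(\varphi(P))=\varphi(h(P))$; so $\tau$ carries the local ring at $P$ to the local ring at $\varphi(P)$.

\begin{proposition}\label{prop:relation}
Let $z\notin\{P_1,P_2\}$ be a place of $E$. There are $\delta,\psi\in E_k^\times$ and $(a,b,c)\in k^3\setminus\{0\}$ such that $\delta$ has order $0$ at all places above $z$,
\begin{equation}\label{eq:norm}
\delta\,\tau(\delta)\cdots\tau^{\ell-1}(\delta)=X,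
\end{equation}
and, with $\Phi(h)=\delta\,\tau(h)$,
\begin{equation}\label{eq:relation}
a\psi+b\,\Phi(\psi)+c\,Y\Phi^{s_0}(\psi)=0 .
\end{equation}
\end{proposition}

\begin{proof}
\emph{The divisor $D$.} By Lang's theorem there is $d\in J(\overline{\mathbb F}_p)$ with $\varphi(d)-d=[P_2-P_1]$. The class $[P_2-P_1]$ is fixed by $\varphi$, so
\[
\varphi^\ell(d)-d=\sum_{i<\ell}\varphi^i(\varphi(d)-d)=\ell[P_2-P_1]=0
\]
by~\eqref{eq:divisors}. Hence $d\in J(k)=\operatorname{Pic}^0(C_k)$, and we choose a divisor $D$ of degree $0$ on $C_k$ in the class $d$. By weak approximation there is $h\in E_k^\times$ whose order at each of the finitely many places $Q$ above $z$ is minus the multiplicity of $Q$ in $D$. Replacing $D$ by $D+\operatorname{div}(h)$, we may assume that no place above $z$ occurs in $D$; then none occurs in $\tau D$.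

\emph{The function $\delta$.} The class of $\tau D-D+P_1-P_2$ in $\operatorname{Pic}^0(C_k)\subseteq J(\overline{\mathbb F}_p)$ is zero, so there is $\delta\in E_k^\times$ with
\begin{equation}\label{eq:delta}
\operatorname{div}(\delta)=\tau D-D+P_1-P_2 ,
\end{equation}
and $\delta$ has order $0$ at the places above $z$. Put $\delta_j=\delta\,\tau(\delta)\cdots\tau^{j-1}(\delta)$. Since $\tau$ fixes $P_1$ and $P_2$, summing the images of~\eqref{eq:delta} under $1,\tau,\dots,\tau^{j-1}$ gives
\begin{equation}\label{eq:deltaj}
\operatorname{div}(\delta_j)=\tau^jD-D+j(P_1-P_2).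
\end{equation}
For $j=\ell$ this is $\operatorname{div}(X)$, so $\delta_\ell=\kappa X$ with $\kappa\in k^\times$; and $\kappa\in\mathbb F_p^\times$, because $\delta_\ell$ and $X$ are fixed by $\tau$. The norm $k^\times\to\mathbb F_p^\times$ is onto. Multiplying $\delta$ by an element of $k^\times$ of norm $\kappa^{-1}$, we obtain~\eqref{eq:norm} and keep~\eqref{eq:delta}.

\emph{The relation.} Let $D_n=D+nP_2$, of degree $n$. We have $\mathcal L(D_n)=0$ for $n<0$ and $\mathcal L(D_n)\ne0$ for large $n$; let $n$ be minimal with $\mathcal L(D_n)\ne0$. As $P_2$ has degree $1$, adding it raises the dimension by at most $1$, so $\dim_k\mathcal L(D_n)=1$ and $\dim_k\mathcal L(D_{n+1})\le2$. Let $0\ne\psi\in\mathcal L(D_n)$. Then $\operatorname{div}(\tau^j\psi)\ge-\tau^jD-nP_2$ and $\Phi^j(\psi)=\delta_j\tau^j(\psi)$, so~\eqref{eq:deltaj} gives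
\[
\operatorname{div}(\Phi^j\psi)\ge-D_n+j(P_1-P_2).
\]
For $j=1$ we get $\operatorname{div}(\Phi\psi)\ge-D_{n+1}+P_1$. For $j=s_0$ we add $\operatorname{div}(Y)$ from~\eqref{eq:divisors} and get $\operatorname{div}(Y\Phi^{s_0}\psi)\ge-D_{n+1}+P_0$. So $\psi$, $\Phi\psi$ and $Y\Phi^{s_0}\psi$ lie in $\mathcal L(D_{n+1})$, and they are linearly dependent over $k$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:kernels}]
Let $A=\mathbb F_{p^f}$ and let $\xi$ generate $A^\times$, so that $\xi$ has degree $f$ over $\mathbb F_p$. Take $\ell,s_0,s',\eta,G$ from Proposition~\ref{prop:G}, and form $B$, $E$, $k$, $\tau$ as in Section~\ref{sec:curve}.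

\emph{The place $z$.} Evaluation at $(\xi,\eta)$ is a surjection $B\to A$; its kernel $\mathfrak n$ is a maximal ideal, nonzero because $B$ is infinite. The local ring $B_{\mathfrak n}$ is dominated by a valuation ring of $E$, which is proper since $\mathfrak n\neq0$. This gives a place $z$ with $B\subseteq O_z$ whose residue field $A'$ is a finite field containing $A=B/\mathfrak n$, and at which $X,Y$ have residues $\xi,\eta$. In particular $\operatorname{ord}_zX=0$, so $z\ne P_1,P_2$. (The point $(\xi,\eta)$ may be singular on the affine curve, so $A'$ may be larger than $A$.) Let $\delta,\psi,a,b,c$ be given by Proposition~\ref{prop:relation}.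

\emph{Specialization.} Let $\varpi\in E$ be a uniformizer at $z$, $O=k\otimes O_z$, and $M=O/\varpi O=k\otimes A'$. By Lemma~\ref{lem:constants}, $\delta\in O$; this is why $D$ was moved away from $z$. The ring $O$ is stable under $\tau$, which fixes $\varpi$, so $\Phi$ preserves $O$ and $\varpi O$ and induces a map $F$ on $M$. Like $\Phi$, which is $E$-linear and satisfies $\Phi(\alpha h)=\alpha^p\Phi(h)$ for $\alpha\in k$, the map $F$ is $A'$-linear and satisfies $F(\alpha m)=\alpha^pF(m)$. By~\eqref{eq:norm} and $\tau^\ell=\mathrm{id}$, $\Phi^\ell$ is multiplication by $X$, so $F^\ell$ is multiplication by $\xi\in A'$. Let $t$ be the minimal order of $\psi$ at the places above $z$. By Lemma~\ref{lem:constants}, $\psi_0=\varpi^{-t}\psi$ lies in $O$ but not in $\varpi O$, so its image $w$ in $M$ is nonzero. Since $\Phi$ is $E$-linear, \eqref{eq:relation} holds with $\psi_0$ in place of $\psi$. Reducing modulo $\varpi$ gives $aw+bF(w)+c\eta F^{s_0}(w)=0$. Lemma~\ref{lem:transfer} now gives at least $p^f$ solutions of $ax+bx^p+c\varphi^s(x)=0$ in $\overline{\mathbb F}_p$.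
\end{proof}

This completes the proofs of Theorems~\ref{thm:axiomatic} and~\ref{thm:main}.

\section{Endomorphisms, isomorphisms and difference fields}\label{sec:consequences}

\begin{corollary}\label{cor:consequences}
\leavevmode
\begin{enumerate}
\item[(1)] Let $K$ be an infinite field definable in a structure of finite Morley rank. Every nonzero definable ring endomorphism of $K$ is $\varphi^n$ for some $n\in\mathbb Z$ if $K$ has characteristic $p>0$, and is the identity if $K$ has characteristic $0$. So the group of definable field automorphisms of $K$ is $\varphi^{\mathbb Z}\cong\mathbb Z$, respectively trivial.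
\item[(2)] Let $K,L$ be infinite fields of characteristic $p>0$ definable in the same structure of finite Morley rank, and let $\iota\colon K\to L$ be a definable isomorphism. The definable isomorphisms $K\to L$ are exactly the maps $\iota\varphi^n$, $n\in\mathbb Z$.
\item[(3)] Let $K$ be an algebraically closed field and $\sigma$ an automorphism of $K$. Then $(K,+,\cdot,\sigma)$ has finite Morley rank if and only if $\sigma\in\varphi^{\mathbb Z}$ (characteristic $p>0$), respectively $\sigma=\mathrm{id}$ (characteristic $0$).
\item[(4)] Let $K$ be an algebraically closed field of characteristic $p>0$ and $\sigma$ an automorphism of $K$ such that the fixed field of $\sigma^i\varphi^j$ is finite for all $(i,j)\ne(0,0)$. For every $d$ there are $a,b,c\in\overline{\mathbb F}_p$, not all zero, such that $ax+bx^p+c\sigma(x)=0$ has at least $d$ solutions in $\overline{\mathbb F}_p$.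
\end{enumerate}
\end{corollary}

\begin{proof}
(1) A nonzero definable endomorphism is injective, and its image is an infinite definable subfield, so it is an automorphism by Lemma~\ref{lem:rank}(i). In characteristic $p$ apply Theorem~\ref{thm:main}; the maps $\varphi^n$ are definable, and pairwise distinct because $K$ is infinite. In characteristic $0$ the fixed field is definable and contains $\mathbb Q$, so it is $K$.

(2) The maps $\iota\varphi^n$ are definable isomorphisms. If $\iota'$ is any definable isomorphism, apply (1) to $\iota^{-1}\iota'$.

(3) If $\sigma\in\varphi^{\mathbb Z}$, respectively $\sigma=\mathrm{id}$, then $\sigma$ is definable in the pure algebraically closed field, which has Morley rank $1$, and naming it adds no definable sets. The converse is (1), since $\sigma$ is definable in $(K,+,\cdot,\sigma)$.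

(4) Write $\sigma|_{\overline{\mathbb F}_p}=\varphi^s$. By~\eqref{eq:fix}, finiteness of the fixed fields gives~\eqref{eq:star} for $s$. Apply Theorem~\ref{thm:kernels} with $p^f\ge d$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{Deloro}
Adrien Deloro, \emph{For a study of definable representations of algebraic groups}, arXiv:1510.06302 (2015).

\end{thebibliography}
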